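\title{The two-sided Eulerian polynomial of simple permutations is gamma-positive}

\begin{abstract}
We prove that the joint distribution of the descent number and the inverse descent number over the simple permutations of length $n$ expands with non-negative integer coefficients in the basis $(st)^i(s+t)^j(1+st)^{n-1-j-2i}$, and we determine exactly which coefficients are nonzero. A linear differential equation for the two-sided Eulerian polynomials becomes a nonlinear equation for the compositional inverse of their generating function, and the substitution decomposition turns that equation into a recursion for simple permutations. Only two terms of the recursion can be negative, and an elementary bound on the runs of a simple permutation shows that they never are.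
\end{abstract}

\section{Introduction}

Let $\mathfrak S_n$ be the set of permutations of $[n]=\{1,\dots,n\}$, written in one-line notation $\pi(1)\cdots\pi(n)$. For $\pi\in\mathfrak S_n$ put
\[
\operatorname{Des}(\pi)=\{r\in[n-1] : \pi(r)>\pi(r+1)\},\qquad \operatorname{des}(\pi)=|\operatorname{Des}(\pi)|,\qquad \operatorname{ides}(\pi)=\operatorname{des}(\pi^{-1}).
\]
Thus $\operatorname{ides}(\pi)$ counts the values $v$ such that $v+1$ stands to the left of $v$. The \emph{two-sided Eulerian polynomial}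
\[
A_n(s,t)=\sum_{\pi\in\mathfrak S_n}s^{\operatorname{des}(\pi)}t^{\operatorname{ides}(\pi)}
\]
records the joint distribution of the two statistics. Inversion $\pi\mapsto\pi^{-1}$ exchanges them, and reversal $\pi\mapsto\pi(n)\cdots\pi(1)$ replaces both by their complements to $n-1$. Hence $A_n(s,t)=A_n(t,s)=(st)^{n-1}A_n(1/s,1/t)$. The polynomials of the \emph{gamma basis}
\begin{equation}\label{eq:basis}
(st)^i(s+t)^j(1+st)^{m},\qquad i,j\ge0,\quad j+2i\le n-1,\quad m=n-1-j-2i,
\end{equation}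
have the same two symmetries, and the generating polynomial of any set of permutations closed under inversion and reversal is a unique integer combination of them (Lemma~\ref{lem:expansion}). We call it \emph{gamma-positive} if all coefficients are non-negative. Symmetry alone does not give this: the set $\{123,321\}$ has generating polynomial $1+s^2t^2=(1+st)^2-2st$. Gamma-positivity carries information about each statistic separately: at $t=1$ the polynomial \eqref{eq:basis} becomes $s^i(1+s)^{n-1-2i}$, whose coefficients are symmetric and unimodal about $(n-1)/2$, so the distribution of $\operatorname{des}$ is symmetric and unimodal as well. That $A_n(s,t)$ is gamma-positive for every $n\ge1$ was conjectured by Gessel and proved by Lin; we call this the Gessel--Lin theorem.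

A permutation $\pi\in\mathfrak S_n$ is \emph{simple} if it maps no interval $[a,b]\subseteq[n]$ with $2\le b-a+1\le n-1$ onto an interval. Let $\mathrm{Simple}_n$ be the set of simple permutations in $\mathfrak S_n$ and
\[
S_n(s,t)=\sum_{\pi\in\mathrm{Simple}_n}s^{\operatorname{des}(\pi)}t^{\operatorname{ides}(\pi)}.
\]
All permutations of length at most $2$ are simple. None of length $3$ is, because the value $2$ is adjacent in position to $1$ or to $3$. In length $4$ only $2413$ and $3142$ have no two consecutive values in adjacent positions, and both are simple. So $S_1=1$, $S_2=1+st$, $S_3=0$, $S_4=st(s+t)$, and we shall find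
\[
S_5=6(st)^2,\qquad S_6=st(s+t)^2(1+st)+5(st)^2(1+st)+14(st)^2(s+t).
\]
Every permutation is assembled from simple ones by replacing entries with blocks, and both statistics are additive under this operation (Section~\ref{sec:subst}). The polynomials $S_k$ are therefore the building blocks of the $A_n$, and one may ask whether the gamma-positivity of $A_n$ is already present in the blocks. The small cases suggest that it is, and this is the conjecture posed in \cite{ABERS}. It is a strengthening of the Gessel--Lin theorem: passing from the $S_k$ to the $A_n$ preserves gamma-positivity (Remark~\ref{rem:implies}), while passing back requires a compositional inverse of power series, which introduces signs. We prove the conjecture.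

\begin{theorem}\label{thm:main}
For every $n\ge1$,
\[
S_n(s,t)=\sum_{i,j\ge0,\ j+2i\le n-1}\gamma_{n,i,j}\,(st)^i(s+t)^j(1+st)^{n-1-j-2i}
\]
with all $\gamma_{n,i,j}$ non-negative integers.
\end{theorem}

\begin{theorem}\label{thm:support}
Let $n\ge4$, $i,j\ge0$, $j+2i\le n-1$ and $m=n-1-j-2i$. Then $\gamma_{n,i,j}>0$ if
\[
(i+1)(i+j+1)\ge n+2\qquad\text{and}\qquad(i+1)(i+m+1)\ge n,
\]
and $\gamma_{n,i,j}=0$ otherwise.
\end{theorem}

For $n=6$ the two inequalities select the pairs $(i,j)=(1,2),(2,0),(2,1)$ out of twelve, in agreement with $S_6$ above.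

The vanishing part of Theorem~\ref{thm:support} is elementary (Section~\ref{sec:runs}), and it drives the proof of Theorem~\ref{thm:main}: we derive a recursion in $n$ for the coefficients in which only two weights can be negative, namely $(i+1)(i+j+1)-(n+2)$ and $(i+1)(i+m+1)-n$. Section~\ref{sec:all} shows this mechanism for all permutations, where the recursion is linear. Section~\ref{sec:key} states the recursion for simple permutations and deduces Theorem~\ref{thm:main}. Sections~\ref{sec:subst}--\ref{sec:expand} prove the recursion, and Section~\ref{sec:exact} completes Theorem~\ref{thm:support}.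

\section{Coordinates in which the gamma basis is monomial}\label{sec:coord}

Positivity is easiest to follow when the basis consists of monomials, since it then survives products and derivatives. Let $\alpha,\beta$ be independent variables and put
\[
s=\frac1{\alpha\beta},\qquad t=\frac\beta\alpha,\qquad C=\alpha+\alpha^{-1},\qquad D=\beta+\beta^{-1},\qquad K=C-D.
\]
Both pairs $s,t$ and $C,D$ are algebraically independent, and
\begin{equation}\label{eq:dict}
st=\alpha^{-2},\qquad 1+st=\alpha^{-1}C,\qquad s+t=\alpha^{-1}D,\qquad(1-s)(1-t)=\alpha^{-1}K .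
\end{equation}
So the basis element \eqref{eq:basis} equals $\alpha^{-(n-1)}C^mD^j$. We call $C^mD^j$ a \emph{monomial of weight $n$} if $m+j\le n-1$ and $m+j\equiv n-1\pmod2$; its \emph{index} is $i=(n-1-m-j)/2$. From $2(i+1)=n+1-m-j$, $2(i+j+1)=n+1-m+j$ and $2(i+m+1)=n+1+m-j$ we get two identities that are used repeatedly:
\begin{equation}\label{eq:squares}
4(i+1)(i+j+1)=(n+1-m)^2-j^2,\qquad 4(i+1)(i+m+1)=(n+1-j)^2-m^2 .
\end{equation}

\begin{lemma}\label{lem:expansion}
Let $\mathcal A\subseteq\mathfrak S_n$ be closed under inversion and reversal. Then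
\[
\alpha^{n-1}\sum_{\pi\in\mathcal A}s^{\operatorname{des}(\pi)}t^{\operatorname{ides}(\pi)}=\sum_{i,j}\gamma_{i,j}\,C^mD^j ,
\]
summed over the monomials of weight $n$, with uniquely determined integers $\gamma_{i,j}$. If $\gamma_{i,j}\neq0$, there is $\pi\in\mathcal A$ with
\[
(i+1)(i+j+1)\ge(\operatorname{des}\pi+1)(\operatorname{ides}\pi+1),\qquad (i+1)(i+m+1)\ge(\operatorname{des}\pi+1)(n-\operatorname{ides}\pi).
\]
\end{lemma}

\begin{proof}
A permutation with $\operatorname{des}=d$ and $\operatorname{ides}=e$ contributes $\alpha^{M}\beta^{J}$ with $M=n-1-d-e$ and $J=e-d$. Inversion maps $(M,J)$ to $(M,-J)$ and reversal maps it to $(-M,-J)$. So the number $c_{M,J}$ of $\pi\in\mathcal A$ with exponents $(M,J)$ depends only on $(|M|,|J|)$, and the left side equals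
\begin{equation}\label{eq:tau}
\sum_{M,J\ge0}c_{M,J}\,\tau_M(C)\,\tau_J(D),
\end{equation}
where $\tau_0=1$ and $\tau_r(C)=\alpha^r+\alpha^{-r}$ for $r\ge1$. We have $\tau_1=C$, $\tau_2=C^2-2$ and $\tau_{r+1}=C\tau_r-\tau_{r-1}$ for $r\ge2$, so $\tau_r$ is an integer polynomial containing only powers $C^m$ with $m\le r$ and $m\equiv r\pmod 2$. If $c_{M,J}\ne0$ with $M,J\ge0$, then $M+J=n-1-2d$, so $M+J\le n-1$ and $M+J\equiv n-1\pmod2$. Thus \eqref{eq:tau} is an integer combination of monomials of weight $n$, and it is unique because $C,D$ are algebraically independent.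

If $\gamma_{i,j}\ne0$, then $c_{M,J}\neq0$ for some $M\ge m$, $J\ge j$, and $M,J\le n-1$. Take $\pi\in\mathcal A$ with these exponents. Then $2(d+1)=n+1-M-J$, $2(e+1)=n+1-M+J$, $2(n-e)=n+1+M-J$, and \eqref{eq:squares} gives
\begin{align*}
4(i+1)(i+j+1)&=(n+1-m)^2-j^2\ge(n+1-M)^2-J^2=4(d+1)(e+1),\\
4(i+1)(i+m+1)&=(n+1-j)^2-m^2\ge(n+1-J)^2-M^2=4(d+1)(n-e). \qedhere
\end{align*}
\end{proof}

The set $\mathrm{Simple}_n$ is closed under inversion, since $\pi$ maps an interval onto an interval exactly when $\pi^{-1}$ maps the second onto the first, and under reversal, which maps intervals of positions to intervals of the same length. So the lemma applies to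
\[
P_n=\alpha^{n-1}A_n,\qquad U_n=\alpha^{n-1}S_n=\sum_{i,j}\gamma_{n,i,j}\,C^mD^j,
\]
and the expansion in Theorem~\ref{thm:main} exists, is unique and has integer coefficients. What remains is the sign.

For a polynomial in $C,D$, or a power series in one variable over $\mathbb Q[C,D]$, we write $f\succeq0$ if all coefficients of monomials are non-negative. This property is preserved by sums, products and derivatives, and if $f\succeq0$ is a series without constant term then $1/(1-f)=\sum_{l\ge0}f^l\succeq0$. Theorem~\ref{thm:main} says $U_n\succeq0$. It holds for $n\le3$, since $U_1=1$, $U_2=C$, $U_3=0$. An expression such as $m\,C^mD^j/C$ always denotes a polynomial: it is $0$ when $m=0$.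

\section{Runs and the support of the coefficients}\label{sec:runs}

By Lemma~\ref{lem:expansion}, lower bounds for $(\operatorname{des}+1)(\operatorname{ides}+1)$ and $(\operatorname{des}+1)(n-\operatorname{ides})$ restrict the monomials that can occur. Both products count the cells of a grid.

\begin{lemma}\label{lem:runs}
\begin{enumerate}
\item[(a)] If $\pi\in\mathfrak S_n$ is simple and $n\ge4$, then $(\operatorname{des}\pi+1)(\operatorname{ides}\pi+1)\ge n+2$.
\item[(b)] Every $\pi\in\mathfrak S_n$ satisfies $(\operatorname{des}\pi+1)(n-\operatorname{ides}\pi)\ge n$.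
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Cut the positions into the $\operatorname{des}\pi+1$ maximal intervals on which $\pi$ increases, and the values into the $\operatorname{ides}\pi+1$ maximal intervals on which $\pi^{-1}$ increases. Each point $(a,\pi(a))$ lies in one \emph{cell}, a product of a position interval and a value interval; see Figure~\ref{fig:grid}.

A cell holds at most one point. Suppose the points at positions $a<b$ share a cell. Then $\pi$ increases on $[a,b]$ and maps it into $[\pi(a),\pi(b)]$, while $\pi^{-1}$ increases on $[\pi(a),\pi(b)]$ and maps it into $[a,b]$. So $\pi$ restricts to an increasing bijection between these intervals and $\pi(a+1)=\pi(a)+1$, which contradicts simplicity.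

The cell formed by the two first intervals is empty. If it contains $(a,v)$, then $\pi([1,a])\subseteq[1,v]$ and $\pi^{-1}([1,v])\subseteq[1,a]$, so $a=v$ and $\pi([1,a])=[1,a]$. If $2\le a\le n-1$, the interval $[1,a]$ violates simplicity; if $a=1$, the interval $[2,n]$ does; if $a=n$, then $\pi$ is the identity, which is not simple. A point $(a,v)$ in the cell of the two last intervals gives $\pi([a,n])\subseteq[v,n]$ and $\pi^{-1}([v,n])\subseteq[a,n]$, hence $\pi([a,n])=[a,n]$; then $[a,n]$ violates simplicity if $2\le a\le n-1$, $[1,n-1]$ does if $a=n$, and $\pi$ is the identity if $a=1$. The two corner cells are distinct because $\operatorname{des}\pi\ge1$. Hence $n\le(\operatorname{des}\pi+1)(\operatorname{ides}\pi+1)-2$.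

(b) Keep the position intervals and cut the values into the $n-\operatorname{ides}\pi$ maximal intervals on which $\pi^{-1}$ decreases. If positions $a<b$ shared a cell, then $\pi(a)<\pi(b)$ by the position interval, and then $a>b$ by the value interval. So each cell holds at most one point.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.6]
\fill[gray!30] (0,0) rectangle (1,3);
\fill[gray!30] (5,3) rectangle (6,6);
\draw[gray!50] (0,0) grid (6,6);
\draw[very thick] (0,0) rectangle (6,6);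
\draw[very thick] (1,0)--(1,6) (3,0)--(3,6) (5,0)--(5,6) (0,3)--(6,3);
\foreach \x/\y in {1/4,2/1,3/5,4/2,5/6,6/3} \fill (\x-0.5,\y-0.5) circle (5pt);
\end{tikzpicture}
\caption{The points $(a,\pi(a))$ of the simple permutation $\pi=415263$. Thick lines separate the four maximal intervals of positions on which $\pi$ increases and the two maximal intervals of values on which $\pi^{-1}$ increases. Of the eight cells, the two shaded corners are empty and the other six hold one point each, so $(\operatorname{des}+1)(\operatorname{ides}+1)=n+2$.}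
\label{fig:grid}
\end{figure}

Part (a) fails without simplicity: the identity has a single cell. Lemmas~\ref{lem:expansion} and~\ref{lem:runs} combine as follows.

\begin{corollary}\label{cor:support}
Let $C^mD^j$ be a monomial of weight $n$ and index $i$. If it occurs in $P_n$, then $(i+1)(i+m+1)\ge n$. If $n\ge4$ and it occurs in $U_n$, then $(i+1)(i+j+1)\ge n+2$ and $(i+1)(i+m+1)\ge n$.
\end{corollary}

\section{A linear recursion for all permutations}\label{sec:all}

We need an equation that determines the $A_n$ and can be written in $C$ and $D$. It comes from the Carlitz--Roselle--Scoville formula.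

\begin{lemma}\label{lem:crs}
For $n\ge1$,
\[
\sum_{k,l\ge0}\binom{kl+n-1}{n}s^kt^l=\frac{st\,A_n(s,t)}{\bigl((1-s)(1-t)\bigr)^{n+1}} .
\]
\end{lemma}

\begin{proof}
The binomial coefficient counts multisets of size $n$ of pairs in $[k]\times[l]$. List such a multiset in lexicographic order $(a_1,b_1),\dots,(a_n,b_n)$, and let $\pi\in\mathfrak S_n$ be the standardization of $b_1\cdots b_n$: $\pi(r)<\pi(r')$ exactly when $b_r<b_{r'}$, or $b_r=b_{r'}$ and $r<r'$. Then $b_r>b_{r+1}$ if and only if $r\in\operatorname{Des}(\pi)$. Fix $\pi$ with $\operatorname{des}=d$, $\operatorname{ides}=e$. The words $b$ with standardization $\pi$ are those with $1\le b_{\pi^{-1}(1)}\le\dots\le b_{\pi^{-1}(n)}\le l$ and strict inequality at the descents of $\pi^{-1}$. The list is in lexicographic order exactly when $1\le a_1\le\dots\le a_n\le k$ with strict inequality at the descents of $\pi$. Subtracting from each term the number of forced strict steps before it leaves a weakly increasing sequence, so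 there are $\binom{n+k-1-d}{n}$ choices for $a$ and, independently, $\binom{n+l-1-e}{n}$ for $b$. Now sum over $k,l$ using $\sum_{k\ge0}\binom{n+k-1-d}{n}s^k=s^{d+1}/(1-s)^{n+1}$.
\end{proof}

Define the operators
\[
L_C=(C^2-4)\partial_C^2+C\partial_C,\qquad L_D=(D^2-4)\partial_D^2+D\partial_D,\qquad L=L_C-L_D,
\]
\[
E=(C^2-4)\partial_C+(D^2-4)\partial_D .
\]

\begin{proposition}\label{prop:H}
The series $H(x)=\sum_{n\ge1}P_nK^{-(n+1)}x^n$ satisfies $(1-x)H_x=K^{-2}+\tfrac14LH$.
\end{proposition}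

\begin{proof}
Let $Z=\sum_{k,l\ge0}s^kt^l(1-x)^{-kl}$, a power series in $x$, and $\vartheta_s=s\partial_s$, $\vartheta_t=t\partial_t$. Both $(1-x)\partial_x$ and $\vartheta_s\vartheta_t$ multiply the $(k,l)$ term by $kl$, so $(1-x)Z_x=\vartheta_s\vartheta_tZ$. By Lemma~\ref{lem:crs} and \eqref{eq:dict} the coefficient of $x^n$ in $Z$ is $P_n/K^{n+1}$ for $n\ge1$, so $Z=\frac1{(1-s)(1-t)}+H$. The first summand contributes $\vartheta_s\vartheta_t\frac1{(1-s)(1-t)}=\frac{st}{(1-s)^2(1-t)^2}=K^{-2}$. For the second, $\alpha\partial_\alpha=-\vartheta_s-\vartheta_t$ and $\beta\partial_\beta=\vartheta_t-\vartheta_s$ give $4\vartheta_s\vartheta_t=(\alpha\partial_\alpha)^2-(\beta\partial_\beta)^2$. On $\mathbb Q(C,D)$ we have $\alpha\partial_\alpha=(\alpha-\alpha^{-1})\partial_C$, hence $(\alpha\partial_\alpha)^2=(\alpha-\alpha^{-1})^2\partial_C^2+(\alpha+\alpha^{-1})\partial_C=L_C$, and $(\beta\partial_\beta)^2=L_D$ by the same computation in $\beta$.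
\end{proof}

To clear the powers of $K$ we use a product rule.

\begin{lemma}\label{lem:leibniz}
For $r\in\mathbb Z$ and $f\in\mathbb Q(C,D)$,
\[
L(K^rf)=K^{r-1}\bigl(KLf+2rEf+r^2(C+D)f\bigr).
\]
\end{lemma}

\begin{proof}
We have $L_C(\varphi f)=\varphi L_Cf+2(C^2-4)\varphi_Cf_C+fL_C\varphi$, and the same with $D$. For $\varphi=K^r$ we have $\varphi_C=rK^{r-1}=-\varphi_D$, which gives the middle term, and
\[
LK^r=r(r-1)\bigl((C^2-4)-(D^2-4)\bigr)K^{r-2}+r(C+D)K^{r-1}=r^2(C+D)K^{r-1}
\]
because $C^2-D^2=K(C+D)$.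
\end{proof}

The case $r=-(k+1)$ suggests the operator
\[
\mathcal T_k=\tfrac14\bigl(KL-2(k+1)E+(k+1)^2(C+D)\bigr).
\]

\begin{lemma}\label{lem:T}
For a monomial $C^mD^j$ of weight $k$ and index $i$,
\[
\mathcal T_k\,C^mD^j=(i+1)(i+j+1)\,C^{m+1}D^j+(i+1)(i+m+1)\,C^mD^{j+1}+\Pi_k(m,j),
\]
where
\begin{multline*}
\Pi_k(m,j)=m(2k+3-m)C^{m-1}D^j+j(2k+3-j)C^mD^{j-1}\\
+m(m-1)C^{m-2}D^{j+1}+j(j-1)C^{m+1}D^{j-2}\succeq0 .
\end{multline*}
\end{lemma}

\begin{proof}
On $C^mD^j$ the operators $L$ and $E$ act as multiplication by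
\[
m^2-j^2-\frac{4m(m-1)}{C^2}+\frac{4j(j-1)}{D^2}\qquad\text{and}\qquad mC-\frac{4m}C+jD-\frac{4j}D .
\]
So $4\mathcal T_k$ acts as multiplication by an expression in which $C$ has coefficient $m^2-j^2-2(k+1)m+(k+1)^2=(k+1-m)^2-j^2$, and $D$ has coefficient $j^2-m^2-2(k+1)j+(k+1)^2=(k+1-j)^2-m^2$; apply \eqref{eq:squares}. The coefficients of $1/C$, $1/D$, $D/C^2$, $C/D^2$ are $8(k+1)m-4m(m-1)$, $8(k+1)j-4j(j-1)$, $4m(m-1)$, $4j(j-1)$. Finally $\Pi_k(m,j)\succeq0$ because $m,j\le k-1$.
\end{proof}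

For $n\ge1$ the coefficient of $x^n$ in Proposition~\ref{prop:H} reads
\[
(n+1)P_{n+1}K^{-n-2}-nP_nK^{-n-1}=\tfrac14L(K^{-n-1}P_n)=K^{-n-2}\,\mathcal T_nP_n,
\]
that is,
\begin{equation}\label{eq:recP}
(n+1)P_{n+1}=(\mathcal T_n+nC-nD)P_n .
\end{equation}
From $P_1=1$ we get $2P_2=(C+D)+(C-D)$, so $P_2=C$. For the monomial $C$ of weight $2$ we have $i=0$, and $3P_3=(1+2)C^2+(2-2)CD+6$, so $P_3=C^2+2$; this is $A_3=(1+st)^2+2st$. In the next step $C^2$ contributes $4C^3+(3-3)C^2D+14C+2D$ and the constant $2$ contributes $2\bigl((4+3)C+(4-3)D\bigr)$, so $P_4=C^3+7C+D$.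

The operator in \eqref{eq:recP} does not preserve positivity: on the monomial $D$ of weight $2$ it gives $4CD-D^2+6$. But $D$ does not occur in $P_2$, and this is the general picture. By Lemma~\ref{lem:T} the only weight in \eqref{eq:recP} that can be negative is $(i+1)(i+m+1)-n$, and by Corollary~\ref{cor:support} it is non-negative for every monomial that occurs in $P_n$. So $P_n\succeq0$ implies $P_{n+1}\succeq0$, and induction proves the Gessel--Lin theorem. We shall not use that theorem, but the proof for simple permutations has the same shape.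

\section{The recursion for simple permutations and the proof of Theorem~\ref{thm:main}}\label{sec:key}

Let $y$ be a new variable, let a prime denote $\partial_y$, and let $[y^n]f$ be the coefficient of $y^n$ in $f$. Put
\begin{equation}\label{eq:rho}
\Delta=1-4y^2-2Cy^3-y^4,\qquad \rho=\Bigl(\frac{Dy^4+4y^5+Cy^6}{\Delta}\Bigr)'=4Dy^3+20y^4+6(C+4D)y^5+\cdots .
\end{equation}
Since $1/\Delta=\sum_{l\ge0}(4y^2+2Cy^3+y^4)^l\succeq0$, we have $\rho\succeq0$.

\begin{proposition}\label{prop:key}
For $n\ge3$,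
\[
(n+1)U_{n+1}=\bigl(\mathcal T_n-(n+2)C-nD\bigr)U_n+[y^n]\rho+R_n ,
\]
where $R_3=R_4=0$, and $R_n\succeq0$ whenever $U_4,\dots,U_{n-1}\succeq0$.
\end{proposition}

Compared with \eqref{eq:recP}, the weight of $C$ has dropped by $2n+2$. By Lemma~\ref{lem:T}, a monomial of weight $n$ and index $i$ is now mapped to
\begin{multline}\label{eq:lead}
\bigl(\mathcal T_n-(n+2)C-nD\bigr)C^mD^j=\bigl[(i+1)(i+j+1)-n-2\bigr]C^{m+1}D^j\\
+\bigl[(i+1)(i+m+1)-n\bigr]C^mD^{j+1}+\Pi_n(m,j),
\end{multline}
and two weights can be negative.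

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Section~\ref{sec:coord} it suffices to show $U_{n+1}\succeq0$ for $n\ge3$. Assume $U_4,\dots,U_n\succeq0$ (no assumption if $n=3$, where $U_3=0$). By Corollary~\ref{cor:support} both brackets in \eqref{eq:lead} are non-negative for every monomial that occurs in $U_n$. So all three terms in Proposition~\ref{prop:key} are $\succeq0$.
\end{proof}

\begin{example}\label{ex:small}
For $n=3$ the recursion gives $4U_4=4D$. For $n=4$ the monomial $D$ has $i=j=1$, $m=0$, so $5U_5=(6-6)CD+(4-4)D^2+10+20$ and $U_5=6$. Both bounds of Corollary~\ref{cor:support} hold with equality here, so there is no slack. In particular the two empty corners in Lemma~\ref{lem:runs}(a) are needed: the monomial $C$ of weight $4$ satisfies the weaker bound $(i+1)(i+j+1)\ge n$ and also $(i+1)(i+m+1)\ge n$, but \eqref{eq:lead} maps it to a polynomial in which $C^2$ has coefficient $-2$.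
\end{example}

The next three sections prove Proposition~\ref{prop:key}.

\section{The substitution decomposition}\label{sec:subst}

Let $\sigma\in\mathfrak S_k$ and let $\pi_1,\dots,\pi_k$ be nonempty permutations. The \emph{inflation} $\sigma[\pi_1,\dots,\pi_k]$ is obtained by replacing the entry $\sigma(r)$ by a block of consecutive positions and consecutive values whose relative order is that of $\pi_r$, the blocks being ordered in value as the entries of $\sigma$. For instance $2413[1,21,1,1]=25413$. A permutation is \emph{sum-indecomposable} if it is not of the form $12[\pi_1,\pi_2]$, and \emph{skew-indecomposable} if it is not of the form $21[\pi_1,\pi_2]$.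

\begin{theorem}[Albert--Atkinson \cite{AA}]\label{thm:AA}
Every permutation of length at least $2$ can be written in a unique way as exactly one of the following inflations: $\sigma[\pi_1,\dots,\pi_k]$ with $\sigma$ simple of length $k\ge4$; $12[\pi_1,\pi_2]$ with $\pi_1$ sum-indecomposable; $21[\pi_1,\pi_2]$ with $\pi_1$ skew-indecomposable.
\end{theorem}

Let
\[
F(x)=\sum_{n\ge1}P_nx^n,\qquad U(y)=\sum_{n\ge4}U_ny^n,\qquad q=1+Cy+y^2,\qquad g=\frac{y(1-y^2)}q ,
\]
and let $G(y)=\sum_{n\ge1}G_ny^n$ be the compositional inverse of $F$, which exists because $P_1=1$.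

\begin{proposition}\label{prop:G}
$G=g-U$.
\end{proposition}

\begin{proof}
For $\pi=\sigma[\pi_1,\dots,\pi_k]$ we have $\operatorname{des}\pi=\operatorname{des}\sigma+\sum_r\operatorname{des}\pi_r$, since there is a descent between blocks $r$ and $r+1$ exactly when $\sigma(r)>\sigma(r+1)$. The same holds for $\operatorname{ides}$, because $\pi^{-1}=\sigma^{-1}[\pi_{\sigma^{-1}(1)}^{-1},\dots,\pi_{\sigma^{-1}(k)}^{-1}]$. Let $\tilde F=\sum_{n\ge1}A_nx^n$, and let $I$, $J$ be the analogous series for sum- and skew-indecomposable permutations. A permutation that is not sum-indecomposable is $12[\pi_1,\pi_2]$ with $\pi_1$ sum-indecomposable in one way, by cutting at the shortest proper prefix $[1,a]$ mapped onto itself; so $\tilde F=I+I\tilde F$. For skew sums one cuts at the shortest proper prefix mapped onto the top values, and $21$ has weight $st$; so $\tilde F=J+st\,J\tilde F$. Solving for $I$ and $J$, Theorem~\ref{thm:AA} gives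
\[
\tilde F=x+\frac{\tilde F^2}{1+\tilde F}+\frac{st\,\tilde F^2}{1+st\,\tilde F}+\sum_{k\ge4}S_k\tilde F^k .
\]
Now $\tilde F(\alpha x)=\alpha F(x)$. Replace $x$ by $\alpha x$, divide by $\alpha$ and use $st=\alpha^{-2}$:
\[
F=x+\frac{\alpha F^2}{1+\alpha F}+\frac{\alpha^{-1}F^2}{1+\alpha^{-1}F}+U(F)=x+\frac{F^2(C+2F)}{1+CF+F^2}+U(F).
\]
Hence $G=y-y^2(C+2y)/q-U$, and $yq-y^2(C+2y)=y-y^3$.
\end{proof}

The series $g$ is what $G$ would be if only $12$ and $21$ were available for inflation; it is the separable part of $G$. The simple permutations appear linearly in $G$, not in $F$, so we need the differential equation in terms of the inverse series.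

\section{The equation for the inverse series}\label{sec:inverse}

For a series $f$ in $y$ over $\mathbb Q(C,D)$ let $v_f=(f_C,f_D,f)$, with $f_C,f_D$ taken at fixed $y$. On vectors with three components define the symmetric bilinear form
\begin{multline}\label{eq:B}
B(a,v)=K\bigl((C^2-4)a_1v_1-(D^2-4)a_2v_2\bigr)+a_3\bigl((C^2-4)v_1+(D^2-4)v_2\bigr)\\
+v_3\bigl((C^2-4)a_1+(D^2-4)a_2\bigr)+(C+D)a_3v_3
\end{multline}
and $Q(v)=B(v,v)$. Thus $Q(v_f)=K\bigl((C^2-4)f_C^2-(D^2-4)f_D^2\bigr)+2fEf+(C+D)f^2$.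

\begin{proposition}\label{prop:PDE}
\begin{equation}\label{eq:PDE}
G'=1-KG+\tfrac14KLG-\tfrac14(C+D)(yG)'-\tfrac14\Bigl(\frac{Q(v_G)}{G'}\Bigr)' .
\end{equation}
\end{proposition}

\begin{proof}
We invert $H$ rather than $F$, because $x$ enters Proposition~\ref{prop:H} only through $(1-x)H_x$. Since $H(x)=K^{-1}F(x/K)$, the series $X(h)=K\,G(Kh)=K^2h+\cdots$ over $\mathbb Q(C,D)$ satisfies $H(X(h))=h$. Differentiating in $h$ and in $C$ gives $H_x\circ X=1/X_h$ and $\Phi:=H_C\circ X=-X_C/X_h$. The chain rule gives $\Phi_h=(H_{Cx}\circ X)X_h$ and $\Phi_C=H_{CC}\circ X+(H_{Cx}\circ X)X_C$, so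
\[
H_{CC}\circ X=\Phi_C-\Phi_h\frac{X_C}{X_h}=-\frac1{X_h}\Bigl[X_{CC}-\frac{2X_CX_{Ch}}{X_h}+\frac{X_C^2X_{hh}}{X_h^2}\Bigr]=-\frac1{X_h}\Bigl[X_{CC}-\partial_h\frac{X_C^2}{X_h}\Bigr].
\]
The same formulas hold with $D$ in place of $C$. Composing Proposition~\ref{prop:H} with $X$ and multiplying by $X_h$, we obtain
\begin{equation}\label{eq:X}
\frac{X_h}{K^2}=1-X+\tfrac14LX-\tfrac14\,\partial_h\frac{(C^2-4)X_C^2-(D^2-4)X_D^2}{X_h},
\end{equation}
where $L$ acts at fixed $h$. Now set $y=Kh$. Then $\partial_h=K\partial_y$, $X_h=K^2G'$ and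
\[
X_C=(KG_C+G)+yG',\qquad X_D=(KG_D-G)-yG' .
\]
We expand the numerator in \eqref{eq:X} by powers of $yG'$, using $(C^2-4)-(D^2-4)=K(C+D)$ each time:
\begin{align*}
(C^2-4)(KG_C+G)^2-(D^2-4)(KG_D-G)^2&=K\,Q(v_G),\\
2yG'\bigl[(C^2-4)(KG_C+G)+(D^2-4)(KG_D-G)\bigr]&=2KyG'\bigl[EG+(C+D)G\bigr],
\end{align*}
and the terms with $(yG')^2$ give $K(C+D)y^2G'^2$. So the last term of \eqref{eq:X} is
\[
-\tfrac14\Bigl(\frac{Q(v_G)}{G'}+2yEG+(C+D)(2yG+y^2G')\Bigr)' .
\]
On the other hand $X=\sum_nK^{n+1}G_nh^n$, so Lemma~\ref{lem:leibniz} with $r=n+1$ gives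
\[
LX=\sum_ny^n\bigl[KLG_n+2(n+1)EG_n+(n+1)^2(C+D)G_n\bigr]=KLG+(2yEG)'+(C+D)(yG+y^2G')' .
\]
In \eqref{eq:X} the terms with $E$ cancel, and the multiples of $C+D$ leave $-\tfrac14(C+D)(yG)'$.
\end{proof}

\section{Expanding about the separable part}\label{sec:expand}

We insert $G=g-U$ into \eqref{eq:PDE} and sort the result into a part free of $U$, a part linear in $U$, and a remainder. Only the last term of \eqref{eq:PDE} is nonlinear. The function $(v,\theta)\mapsto Q(v)/\theta$ is homogeneous of degree one, so its expansion at $(v_g,g')$ is exactly linear in directions proportional to $(v_g,g')$, and the remainder depends only on the deviation from such a direction. This gives a closed form. Let $V=\sum_{k\ge4}V_ky^k$ be any series over $\mathbb Q[C,D]$ and put $w_V=v_V-(V'/g')\,v_g$. Then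
\begin{equation}\label{eq:taylor}
\frac{Q(v_g-v_V)}{g'-V'}=\frac{Q(v_g)}{g'}+\Psi(V)+\frac{Q(w_V)}{g'-V'},\qquad\Psi(V)=-\frac{2B(v_g,v_V)}{g'}+\frac{Q(v_g)V'}{g'^2}.
\end{equation}
Indeed, with $\theta=V'/g'$ we have $v_g-v_V=(1-\theta)v_g-w_V$ and $g'-V'=(1-\theta)g'$, so the left side is $\bigl((1-\theta)Q(v_g)-2B(v_g,w_V)\bigr)/g'+Q(w_V)/(g'-V')$, and $B(v_g,w_V)=B(v_g,v_V)-\theta Q(v_g)$.

Since $g$ does not involve $D$, we have $Lg=L_Cg$, and \eqref{eq:PDE} becomes
\begin{equation}\label{eq:U}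
U'=\rho_0+\Lambda(U)+\mathcal N(U),
\end{equation}
where
\begin{align*}
\rho_0&=g'-1+Kg-\tfrac14KL_Cg+\tfrac14(C+D)(yg)'+\tfrac14\bigl(Q(v_g)/g'\bigr)',\\
\Lambda(V)&=-KV+\tfrac14KLV-\tfrac14(C+D)(yV)'+\tfrac14\Psi(V)',\\
\mathcal N(V)&=\tfrac14\bigl(Q(w_V)/(g'-V')\bigr)' .
\end{align*}
The term $\rho_0$ measures the failure of $g$ to solve \eqref{eq:PDE}, and $\Lambda$ is linear.

\subsection{The series attached to $g$}

Put $u=1-y^2$ and $\omega=1+y^2$. Then
\begin{equation}\label{eq:aux}
Cy=q-\omega,\qquad yq'=q-u,\qquad (C^2-4)y^2=(q-\omega)^2-4y^2=q^2-2\omega q+u^2 .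
\end{equation}
The second identity gives, for a polynomial $f$ in $y$ alone with $f(0)=0$,
\begin{equation}\label{eq:rule}
\Bigl(\frac f{q^l}\Bigr)'=\frac{f'-lf/y}{q^l}+\frac{l\,u\,f/y}{q^{l+1}} .
\end{equation}
For $g=yu/q$ this yields
\[
g'=\frac{u^2}{q^2}-\frac{2y^2}q=\frac{\Delta}{q^2},\qquad\text{since}\quad u^2-2y^2q=1-4y^2-2Cy^3-y^4=\Delta .
\]
Let
\[
r=\frac u\Delta=1+r_1,\qquad r_1=\frac{u-\Delta}\Delta=\frac{3y^2+2Cy^3+y^4}\Delta\succeq0 .
\]
As $g_C=-y^2u/q^2$ and $g_D=0$, we get
\begin{equation}\label{eq:vg}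
\frac{v_g}{g'}=yr\,(-y,0,q)=-yr\,(\mathbf a+y\mathbf b),\qquad \mathbf a=(0,0,-1),\quad\mathbf b=(1,0,-(C+y)).
\end{equation}

\subsection{Vectors on which $B$ is non-negative}

The form $Q$ has coefficients of both signs, so the sign of $Q(w_V)$ has to come from the shape of $w_V$. By \eqref{eq:vg}, $w_V=v_V+yrV'(\mathbf a+y\mathbf b)$, whose part of lowest order is $v_V+yV'\mathbf a=(V_C,V_D,V-yV')$. This leads to the following vectors. By a \emph{term} we mean $\mu=C^mD^jy^k$ with $C^mD^j$ of weight $k$; put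
\[
z_\mu=(\mu_C,\mu_D,\mu-y\mu')=\mu\,\Bigl(\frac mC,\frac jD,-(k-1)\Bigr),\qquad\text{so that}\qquad v_\mu=z_\mu-k\mu\,\mathbf a .
\]

\begin{lemma}\label{lem:cone}
$B(v,v')\succeq0$ whenever each of $v,v'$ is $\mathbf a$, $\mathbf b$ or $z_\mu$ for a term $\mu$. Explicitly, with $l=k-1$,
\begin{align*}
B(\mathbf a,\mathbf a)&=C+D,\qquad B(\mathbf a,\mathbf b)=4+CD+(C+D)y,\\
B(\mathbf b,\mathbf b)&=4C+4D+(8+2CD)y+(C+D)y^2,\\
B(\mathbf a,z_\mu)&=l(C+D)\mu-E\mu=\mu\Bigl[(l-m)C+(l-j)D+\frac{4m}C+\frac{4j}D\Bigr],\\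
B(\mathbf b,z_\mu)&=\mu\Bigl[(l-m-j)CD+4l+\frac{4mD}C+\frac{4jC}D\Bigr]+yB(\mathbf a,z_\mu).
\end{align*}
\end{lemma}

\begin{proof}
From \eqref{eq:B},
\begin{align*}
B(\mathbf a,v)&=-(C^2-4)v_1-(D^2-4)v_2-(C+D)v_3,\\
B(\mathbf b,v)&=-(D+y)(C^2-4)v_1-(C+y)(D^2-4)v_2-\bigl(4+CD+(C+D)y\bigr)v_3,
\end{align*}
where the second line uses $K-(C+y)=-(D+y)$ and $C^2-4-(C+D)(C+y)=-(4+CD+(C+D)y)$. Setting $v=\mathbf a$ gives $B(\mathbf a,\mathbf a)$ and $B(\mathbf a,\mathbf b)$. Setting $v=\mathbf b$ gives $-(D+y)(C^2-4)+(C+y)(4+CD+(C+D)y)$, in which $C^2D$ and $C^2y$ cancel and the stated sum remains. For $v=z_\mu$ the first line gives $B(\mathbf a,z_\mu)$ and the second gives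
\[
B(\mathbf b,z_\mu)=\mu\Bigl[-(D+y)\Bigl(mC-\frac{4m}C\Bigr)-(C+y)\Bigl(jD-\frac{4j}D\Bigr)+l\bigl(4+CD+(C+D)y\bigr)\Bigr],
\]
which we sort by powers of $y$. All coefficients are non-negative because $m+j\le l$. For two terms $\mu,\mu^*$ with data $(m,j,l)$ and $(m^*,j^*,l^*)$, the value $B(z_\mu,z_{\mu^*})$ is $\mu\mu^*$ times
\begin{align*}
&(C-D)\Bigl[mm^*\Bigl(1-\frac4{C^2}\Bigr)-jj^*\Bigl(1-\frac4{D^2}\Bigr)\Bigr]+(C+D)\,ll^*\\
&\qquad-l\Bigl(m^*C-\frac{4m^*}C+j^*D-\frac{4j^*}D\Bigr)-l^*\Bigl(mC-\frac{4m}C+jD-\frac{4j}D\Bigr)\\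
={}&C\bigl[(l-m)(l^*-m^*)-jj^*\bigr]+D\bigl[(l-j)(l^*-j^*)-mm^*\bigr]\\
&\qquad+\frac4C\bigl[lm^*+l^*m-mm^*\bigr]+\frac4D\bigl[lj^*+l^*j-jj^*\bigr]+\frac{4mm^*D}{C^2}+\frac{4jj^*C}{D^2}.
\end{align*}
The first bracket is non-negative since $l-m\ge j$ and $l^*-m^*\ge j^*$, the second since $l-j\ge m$ and $l^*-j^*\ge m^*$, the last two since $l\ge m,j$. The negative powers of $C$ and $D$ carry factors that vanish unless $\mu\mu^*$ is divisible by them.
\end{proof}

We also need
\begin{equation}\label{eq:Theta}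
\Theta:=Q(\mathbf a+y\mathbf b)=Q(\mathbf a)+2yB(\mathbf a,\mathbf b)+y^2Q(\mathbf b)=(C+D)(1+6y^2+y^4)+(8+2CD)y\omega .
\end{equation}

\subsection{The constant term}

\begin{lemma}\label{lem:rho}
$\rho_0=\rho$, the series in \eqref{eq:rho}.
\end{lemma}

\begin{proof}
By \eqref{eq:vg}, $Q(v_g)/g'=g'y^2r^2\Theta=y^2u^2\Theta/(q^2\Delta)$. The plan is to split this into fractions with denominators $q$, $q^2$, $\Delta$, and to see that everything with a power of $q$ in the denominator cancels in $\rho_0$. Write $\Theta=\Theta_0+D\Theta_1$ with $\Theta_0,\Theta_1$ free of $D$. Replacing $Cy$ by $q-\omega$ in \eqref{eq:Theta},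
\begin{align*}
\Theta_1&=1+6y^2+y^4+2\omega(q-\omega)=2\omega q-u^2,\\
y\Theta_0&=(q-\omega)(1+6y^2+y^4)+8y^2\omega=q(1+6y^2+y^4)-\omega u^2 .
\end{align*}
With $\lambda=1+4y^2-y^4$ we have
\[
\frac{y^2u^2\Theta_1}{q^2\Delta}=-\frac{y^2u^2}{q^2}+\frac{2y^2}q+\frac{4y^4}\Delta,\qquad\frac{y^2u^2\Theta_0}{q^2\Delta}=-\frac{y\omega u^2}{q^2}+\frac{y\lambda}q+\frac{2y^3\lambda}\Delta .
\]
To see this, multiply by $q^2\Delta$ and insert $\Delta=u^2-2y^2q$: the terms with $q^2$ cancel, and the right sides become $y^2u^2(2\omega q-u^2)$ and $yu^2\bigl(q(2y^2\omega+\lambda)-\omega u^2\bigr)$, where $2y^2\omega+\lambda=1+6y^2+y^4$. From $g_C=-y^2u/q^2$, $g_{CC}=2y^3u/q^3$, \eqref{eq:aux} and \eqref{eq:rule},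
\begin{align*}
L_Cg&=\frac{2yu(q^2-2\omega q+u^2)}{q^3}-\frac{yu(q-\omega)}{q^2}=\frac{yu}q-\frac{3yu\omega}{q^2}+\frac{2yu^3}{q^3},\\
(yg)'&=\frac{y(1-3y^2)}q+\frac{yu^2}{q^2}.
\end{align*}

The coefficient of $D$ in $4\rho_0$ is $(4y^4/\Delta)'$ plus the sum of the following rows, whose entries are the numerators over the power of $q$ in the heading; the derivatives are computed by \eqref{eq:rule}.
\[
\begin{array}{c|ccc}
&1/q&1/q^2&1/q^3\\\hline
-4g&-4yu&&\\
L_Cg&yu&-3yu\omega&2yu^3\\
(yg)'&y(1-3y^2)&yu^2&\\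
(-y^2u^2/q^2)'&&4y^3u&-2yu^3\\
(2y^2/q)'&2y&2yu&
\end{array}
\]
The columns add up to $y(-3u+3-3y^2)=0$, $yu(-3\omega+u+4y^2+2)=0$ and $0$.

The $D$-free part of $4\rho_0$ is $(2y^3\lambda/\Delta)'$ plus the sum of the following rows, where $\zeta=y^2$ and a factor $C$ is absorbed by $Cy=q-\omega$.
\[
\begin{array}{c|cccc}
&1&1/q&1/q^2&1/q^3\\\hline
4g'-4&-4&-8\zeta&4u^2&\\
4Cg&4u&-4u\omega&&\\
-CL_Cg&-u&4u\omega&-2u^3-3u\omega^2&2u^3\omega\\
C(yg)'&1-3\zeta&u^2-\omega(1-3\zeta)=4\zeta^2&-\omega u^2&\\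
(-y\omega u^2/q^2)'&&&u(1+2\zeta+5\zeta^2)&-2u^3\omega\\
(y\lambda/q)'&&8\zeta-4\zeta^2&u\lambda&
\end{array}
\]
For the fifth row, $f=y\omega u^2$ has $f'-2f/y=u(-\omega u+2\zeta u-4\zeta\omega)=-u(1+2\zeta+5\zeta^2)$; for the sixth, $(y\lambda)'-\lambda=y\lambda'=8\zeta-4\zeta^2$. The columns $1/q$ and $1/q^3$ add up to $0$. The column $1/q^2$ is $u$ times
\[
(4-4\zeta)+(-2+4\zeta-2\zeta^2)+(-3-6\zeta-3\zeta^2)+(-1+\zeta^2)+(1+2\zeta+5\zeta^2)+(1+4\zeta-\zeta^2)=0 .
\]
The first column adds up to $-6y^2$. Since $\lambda=\Delta+8y^2+2Cy^3$, we have $2y^3\lambda/\Delta=2y^3+(16y^5+4Cy^6)/\Delta$, and the derivative of $2y^3$ cancels $-6y^2$. Altogether $4\rho_0=\bigl((4Dy^4+16y^5+4Cy^6)/\Delta\bigr)'$.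
\end{proof}

\subsection{The linear term}

\begin{lemma}\label{lem:linear}
For a term $\mu=C^mD^jy^k$ we have $\Lambda(\mu)=\bigl(\mathcal T_k-(k+2)C-kD\bigr)\mu+\Lambda^+(\mu)$, where
\[
\Lambda^+(\mu)=\tfrac14\Bigl(yr\bigl[2yB(\mathbf b,z_\mu)+ky^2\mu\,Q(\mathbf b)\bigr]+yr_1\bigl[2B(\mathbf a,z_\mu)+k\mu(r\Theta-C-D)\bigr]\Bigr)'
\]
satisfies $\Lambda^+(\mu)\succeq0$ and $\Lambda^+(\mu)=O(y^{k+1})$.
\end{lemma}

\begin{proof}
By \eqref{eq:vg}, $v_\mu=z_\mu-k\mu\mathbf a$ and $y\mu'=k\mu$,
\[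
\Psi(\mu)=yr\bigl\{2B(\mathbf a+y\mathbf b,z_\mu)+k\mu\bigl[r\Theta-2B(\mathbf a+y\mathbf b,\mathbf a)\bigr]\bigr\}.
\]
By \eqref{eq:Theta}, $\Theta-2B(\mathbf a+y\mathbf b,\mathbf a)=y^2Q(\mathbf b)-Q(\mathbf a)$. With $r=1+r_1$ and $Q(\mathbf a)=C+D$ this gives
\[
\Psi(\mu)=yr\bigl\{\xi+2yB(\mathbf b,z_\mu)+ky^2\mu\,Q(\mathbf b)+k\mu\,r_1\Theta\bigr\},\qquad \xi=2B(\mathbf a,z_\mu)-k(C+D)\mu .
\]
Only $\xi$ can have negative coefficients. Write $r\xi=\xi+r_1\xi$ and let the term $k\mu\,rr_1\Theta$ absorb $r_1\xi$: their sum is $r_1[2B(\mathbf a,z_\mu)+k\mu(r\Theta-C-D)]$. Hence $\tfrac14\Psi(\mu)'=\tfrac14(y\xi)'+\Lambda^+(\mu)$. By \eqref{eq:Theta}, $r\Theta-C-D=(\Theta-C-D)+r_1\Theta\succeq0$, so $\Lambda^+(\mu)\succeq0$ by Lemma~\ref{lem:cone}. The series inside the derivative is $O(y^{k+2})$ because $r_1=O(y^2)$.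

The other terms of $\Lambda(\mu)$ have degree $k$ in $y$. Since $\xi=(k-2)(C+D)\mu-2E\mu$, they add up to
\[
-K\mu+\tfrac14\bigl[KL-2(k+1)E+(k+1)(k-3)(C+D)\bigr]\mu=\bigl[\mathcal T_k-(k+1)(C+D)-K\bigr]\mu,
\]
and $(k+1)(C+D)+K=(k+2)C+kD$.
\end{proof}

\subsection{The nonlinear term}

\begin{lemma}\label{lem:nonlinear}
Let $V=\sum_{k\ge4}V_ky^k$ with each $V_k$ a combination of monomials of weight $k$. If $V\succeq0$, then $\mathcal N(V)\succeq0$. The coefficient $[y^n]\mathcal N(V)$ depends only on $V_4,\dots,V_{n-1}$.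
\end{lemma}

\begin{proof}
Write $V=\sum_\mu c_\mu\mu$ over terms $\mu$, with $c_\mu\ge0$. Then $v_V=\sum_\mu c_\mu z_\mu-yV'\mathbf a$, so \eqref{eq:vg} and $r=1+r_1$ give
\[
w_V=v_V+yrV'(\mathbf a+y\mathbf b)=\sum_\mu c_\mu z_\mu+(yr_1V')\,\mathbf a+(y^2rV')\,\mathbf b .
\]
All coefficients are $\succeq0$, so $Q(w_V)\succeq0$ by bilinearity and Lemma~\ref{lem:cone}. Moreover
\begin{equation}\label{eq:invG}
\frac1{g'-V'}=\frac{q^2}{\Delta-q^2V'}=q^2\sum_{l\ge0}\bigl(4y^2+2Cy^3+y^4+q^2V'\bigr)^l\succeq0 .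
\end{equation}
Hence $\mathcal N(V)\succeq0$. For the second claim let $V-\tilde V=O(y^n)$. The map $V\mapsto w_V$ is linear and does not lower the order in $y$, so $w_V,w_{\tilde V}=O(y^4)$ and $Q(w_V)-Q(w_{\tilde V})=B(w_V+w_{\tilde V},w_V-w_{\tilde V})=O(y^{n+4})$. The factors $1/(g'-V')$ and $1/(g'-\tilde V')$ differ by $O(y^{n-1})$ and are multiplied by a series $O(y^8)$. So $\mathcal N(V)-\mathcal N(\tilde V)=O(y^{n+3})$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:key}]
Take the coefficient of $y^n$ in \eqref{eq:U}. The left side is $(n+1)U_{n+1}$, and $\rho_0=\rho$ by Lemma~\ref{lem:rho}. Extend $\Lambda^+$ linearly and let $V=\sum_{4\le k\le n-1}U_ky^k$. By Lemma~\ref{lem:linear}, $[y^n]\Lambda(U)=(\mathcal T_n-(n+2)C-nD)U_n+[y^n]\Lambda^+(V)$, which for $n=3$ is $0$ because $U_3=0$. By Lemma~\ref{lem:nonlinear}, $[y^n]\mathcal N(U)=[y^n]\mathcal N(V)$. So the recursion holds with $R_n=[y^n]\bigl(\Lambda^+(V)+\mathcal N(V)\bigr)$. For $n\le4$ we have $V=0$ and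 $R_n=0$, and $V\succeq0$ implies $R_n\succeq0$ by the same two lemmas.
\end{proof}

The bounds on runs enter only through \eqref{eq:lead}; the terms $\Lambda^+$ and $\mathcal N$ use nothing but $m+j\le k-1$.

\begin{example}\label{ex:six}
Let $n=5$ and $\mu=Dy^4$. Here $\mathcal N(\mu)=O(y^7)$, and the only term of degree $6$ inside the derivative in $\Lambda^+(\mu)$ is $2y^2\cdot\mu\,(2CD+12+4C/D)$. So $R_5=6(CD^2+2C+6D)$. With $U_5=6$ (index $i=2$) we get
\[
6U_6=6\bigl[(9-7)C+(9-5)D\bigr]+6(C+4D)+6(CD^2+2C+6D),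
\]
so $U_6=CD^2+5C+14D$. At $s=t=1$, that is $C=D=2$, the polynomials $U_4,U_5,U_6$ take the values $2,6,46$, the known numbers of simple permutations of lengths $4,5,6$.
\end{example}

\begin{remark}\label{rem:implies}
Theorem~\ref{thm:main} implies the Gessel--Lin theorem. Differentiating $G(F(x))=x$ gives $F_x=\Omega(F)$ with $\Omega(y)=1/G'(y)$, and $\Omega\succeq0$ by \eqref{eq:invG} with $V=U$. So $(n+1)P_{n+1}=[x^n]\,\Omega(F)$ is a polynomial in $P_1,\dots,P_n$ with coefficients $\succeq0$, and $P_n\succeq0$ for all $n$ by induction.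
\end{remark}

\section{The exact support}\label{sec:exact}

\begin{proof}[Proof of Theorem~\ref{thm:support}]
The vanishing statement is Corollary~\ref{cor:support}. For positivity we use the coordinates
\[
p=i+1,\qquad a=i+j+1,\qquad b=i+m+1
\]
and write $\gamma_n(p,a,b)$ for $\gamma_{n,i,j}$. The monomials of weight $n$ correspond to the integer triples with $a+b=n+1$ and $a,b\ge p\ge1$. Call such a triple \emph{admissible for $n$} if $pa\ge n+2$ and $pb\ge n$. We show by induction on $n\ge4$ that admissible triples have $\gamma_n>0$. For $n=4$ we have $a+b=5$, so $p\le2$; $p=1$ would need $a\ge6$, and $p=2$ needs $a\ge3$. The only admissible triple is $(2,3,2)$, the monomial $D$, and $U_4=D$.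

Let $n\ge4$, $N=n+1$, and let $(p,a,b)$ be admissible for $N$:
\[
pa\ge n+3,\qquad pb\ge n+1,\qquad a+b=n+2 .
\]
By Theorem~\ref{thm:main} and Corollary~\ref{cor:support}, every contribution to $NU_N$ in Proposition~\ref{prop:key} is $\succeq0$, so it suffices to find one that is positive at $(p,a,b)$. The terms $C^{m+1}D^j$, $C^mD^{j+1}$, $C^{m-1}D^j$ of \eqref{eq:lead} send a triple $(p',a',b')$ for $n$ to the triples $(p',a',b'+1)$, $(p',a'+1,b')$, $(p'+1,a'+1,b')$ for $N$. Hence $N\gamma_N(p,a,b)$ is at least each of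
\begin{enumerate}
\item[(1)] $(pa-n-2)\,\gamma_n(p,a,b-1)$, if $b>p$;
\item[(2)] $(pb-n)\,\gamma_n(p,a-1,b)$, if $a>p$;
\item[(3)] $m'(2n+3-m')\,\gamma_n(p-1,a-1,b)$ with $m'=b-p+1$, if $p\ge2$.
\end{enumerate}
The three weights are positive, the last because $1\le m'\le n-1$. If $b>p$ and $p(b-1)\ge n$, the triple in (1) is admissible for $n$. If $a>p$ and $p(a-1)\ge n+2$, the triple in (2) is. In both cases the induction hypothesis applies. Otherwise we have $b=p$ or $p(b-1)\le n-1$, and $a=p$ or $p(a-1)\le n+1$. Four cases remain.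

\emph{Case $a=b=p$.} Then $N=2p-1$ and $p\ge3$. If $p=3$, then $\gamma_5(3,3,3)=6$ by Example~\ref{ex:small}. If $p\ge4$, the triple $(p-1,p-1,p)$ in (3) is admissible for $n=2p-2$, since $(p-1)^2\ge2p$ and $(p-1)p\ge2p-2$.

\emph{Case $b=p<a$, $p(a-1)\le n+1$.} Here $a-1=n+1-p$, so $(p-1)(n+1)\le p^2$, and $a>p$ gives $n+1\ge2p$. Then $2(p-1)\le p$, so $p\le2$. If $p=1$, then $b=1$ contradicts $pb\ge n+1$. If $p=2$, then $n+1\le4$, which contradicts $n\ge4$.

\emph{Case $a=p<b$, $p(b-1)\le n-1$.} Here $b-1=n+1-p$, so $(p-1)(n+1)\le p^2-2$, and $b>p$ gives $n+1\ge2p$. Then $2p(p-1)\le p^2-2$, that is $(p-1)^2+1\le0$, which is impossible.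

\emph{Case $a,b>p$, $p(b-1)\le n-1$, $p(a-1)\le n+1$.} Adding the inequalities gives $pn\le2n$, so $p\le2$. If $p=1$, then $a\ge n+3$ contradicts $a+b=n+2$. If $p=2$, both inequalities are equalities, so $N=2\ell$, $a=\ell+1$, $b=\ell$ for an integer $\ell\ge3$; thus $i=1$ and $j=\ell-1$. We compute this coefficient directly. By Corollary~\ref{cor:support}, $\gamma_{N,0,j'}=0$ for all $j'$, since $i=0$ would require $j'+1\ge N+2$. So in the expansion of $S_N$ the monomial $s^\ell t$ arises only from basis elements $st(s+t)^{j'}(1+st)^{m'}$, and there only from the $t$-free part $s^{j'}$ of $(s+t)^{j'}(1+st)^{m'}$, which forces $j'=\ell-1$. Hence $\gamma_{N,1,\ell-1}$ is the number of simple $\pi\in\mathfrak S_N$ with $\operatorname{des}\pi=\ell$ and $\operatorname{ides}\pi=1$. Take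
\[
\pi=(\ell+1)\;1\;(\ell+2)\;2\;\cdots\;(2\ell)\;\ell,
\]
shown in Figure~\ref{fig:grid} for $\ell=3$. Its descents are the $\ell$ odd positions, and $\pi^{-1}=2\,4\cdots(2\ell)\,1\,3\cdots(2\ell-1)$ has one descent. An interval of at least two positions contains a value $\le\ell$ and a value $>\ell$. If its image is an interval, the image contains $\ell$ and $\ell+1$, which sit at the last and the first position, so the interval is all of $[N]$. Thus $\pi$ is simple and $\gamma_{N,1,\ell-1}\ge1$.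
\end{proof}

\begin{thebibliography}{9}

\bibitem{ABERS}
Ron M. Adin, Eli Bagno, Estrella Eisenberg, Shulamit Reches, Moriah Sigron,
\emph{On two-sided gamma-positivity for simple permutations},
arXiv:1711.06511 (2017).

\bibitem{AA}
Albert, Atkinson,
\emph{Simple permutations and pattern restricted permutations},
Discrete Math. 300 (2005).

\end{thebibliography}
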